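\title{Quasi-Hermitian discrete groups have subexponential growth}

\begin{abstract}
A discrete group $G$ is quasi-Hermitian if every finitely supported self-adjoint element of $\ell^1(G)$ has real spectrum in $\ell^1(G)$. We prove that this holds if and only if $G$ has subexponential growth; in particular, every Hermitian discrete group has subexponential growth. The proof builds a self-adjoint element with random unimodular coefficients. A moment estimate bounds its norm as a convolution operator on $\ell^2(G)$, a Mahler measure inequality shows that its powers stay large in $\ell^p(G)$, and interpolation turns this gap into non-real spectrum. The construction also gives the exact exponential rate of the gap between the $\ell^p$ spectral radius and the $\ell^2$ operator norm in terms of the growth rate.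
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a discrete group with identity $e$. The space $\ell^1(G)$ is a Banach $*$-algebra under convolution, which we write as juxtaposition, and the involution $f^*(s)=\overline{f(s^{-1})}$. On point masses, $\delta_s\delta_t=\delta_{st}$ and $\delta_s^*=\delta_{s^{-1}}$, and $\delta_e$ is the unit. Let $\operatorname{Sp}_{\ell^1(G)}(f)$ be the set of $\mu\in\mathbb C$ such that $f-\mu\delta_e$ is not invertible in $\ell^1(G)$, and let $C_c(G)$ be the $*$-subalgebra of finitely supported functions. The group $G$ is \emph{Hermitian} if $\operatorname{Sp}_{\ell^1(G)}(f)\subseteq\mathbb R$ for every $f=f^*\in\ell^1(G)$, and \emph{quasi-Hermitian} if this holds for every $f=f^*\in C_c(G)$. Hermitian groups are quasi-Hermitian.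

Convolution by a self-adjoint $f$ is a self-adjoint operator on $\ell^2(G)$, and its spectrum there is real. The definitions ask whether the spectrum stays real when the inverse is required to be summable. For finite $G$ the spaces $\ell^1(G)$ and $\ell^2(G)$ coincide, so it does. For abelian $G$ the spectrum of $f$ is the set of values $\sum_s f(s)\chi(s)$, where $\chi$ runs over the bounded homomorphisms $G\to\mathbb C\setminus\{0\}$; these are unimodular, so the values are real when $f=f^*$. In general one has to compare $\ell^1$ with $\ell^2$ along the powers $f^n$, and by the Cauchy--Schwarz inequality the two norms of $f^n$ differ at most by the factor $|\operatorname{supp}f^n|^{1/2}$. This factor is invisible to spectral radii when the supports grow subexponentially.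

A finitely generated group with finite symmetric generating set $S$ has \emph{subexponential growth} if $\lim_n|S^n|^{1/n}=1$, where $S^n$ is the set of products of $n$ elements of $S$; the condition does not depend on $S$. A discrete group is of subexponential growth if all its finitely generated subgroups are. The following facts are known; we list them for orientation and use none of them.
\begin{enumerate}
\item[(a)] Every discrete group of subexponential growth is quasi-Hermitian.
\item[(b)] Every quasi-Hermitian discrete group is amenable.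
\item[(c)] An elementary amenable discrete group is quasi-Hermitian if and only if it is of subexponential growth.
\item[(d)] A finitely generated elementary amenable discrete group is Hermitian if and only if it is almost nilpotent.
\end{enumerate}
They suggest the question, posed as an open problem by Samei and Wiersma \cite{SW}, whether every quasi-Hermitian discrete group, or at least every Hermitian one, is of subexponential growth. The answer is yes in both cases.

\begin{theorem}\label{thm:main}
Let $G$ be a discrete group that is not of subexponential growth. Then there is $f=f^*\in C_c(G)$ with $\operatorname{Sp}_{\ell^1(G)}(f)\not\subseteq\mathbb R$. Hence every quasi-Hermitian, and in particular every Hermitian, discrete group is of subexponential growth.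
\end{theorem}

The proof passes through the spaces $\ell^p(G)$. For $1\le p\le\infty$ and $h\in\ell^1(G)$ let $\lambda_p(h)$ be the operator $\xi\mapsto h\xi$ of left convolution on $\ell^p(G)$. Write $r(T)$ for the spectral radius of an operator $T$ and $r_1(h)$ for the spectral radius of $h$ in $\ell^1(G)$. The second result says that the loss in the Cauchy--Schwarz inequality is attained on the exponential scale.

\begin{theorem}\label{thm:sharp}
Let $G$ be generated by a finite symmetric set $S\ni e$, let $\omega=\lim_n|S^n|^{1/n}$, and let $1\le p\le2$. Then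
\[
\sup_{k\ge1}\ \sup_{\substack{0\ne f=f^*\\ \operatorname{supp}f\subseteq S^k}}\ \frac1k\log\frac{r(\lambda_p(f))}{\|\lambda_2(f)\|}=\Big(\frac1p-\frac12\Big)\log\omega .
\]
In particular, for $p=1$: $r_1(f)\le\omega^{k/2}\|\lambda_2(f)\|$ for all $f$ supported in $S^k$, and the exponent $\frac12$ is optimal, already for self-adjoint $f$.
\end{theorem}

\begin{theorem}\label{thm:class}
For a discrete group $G$ the following are equivalent:
\begin{enumerate}
\item[(1)] $G$ is of subexponential growth;
\item[(2)] $G$ is quasi-Hermitian;
\item[(3)] $\operatorname{Sp}_{\ell^1(G)}(f)=\operatorname{Sp}(\lambda_2(f))$ for every $f\in C_c(G)$;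
\item[(4)] for every $p\in[1,2]$: $r(\lambda_p(f))=\|\lambda_2(f)\|$ for all $f=f^*\in C_c(G)$;
\item[(5)] for some $p\in[1,2)$: $r(\lambda_p(f))=\|\lambda_2(f)\|$ for all $f=f^*\in C_c(G)$.
\end{enumerate}
The range $p<2$ in \textup{(5)} is optimal, since for $p=2$ the equality holds in every group.
\end{theorem}

This characterizes the quasi-Hermitian groups completely. For Hermitian groups we prove that subexponential growth is necessary and make no claim that it is sufficient.

Section~\ref{sec:criterion} reduces Theorem~\ref{thm:main} to finding $f=f^*$ and $1<p<2$ with $r(\lambda_p(f))>\|\lambda_2(f)\|$. Section~\ref{sec:example} finds such an $f$ by hand in one group, and Section~\ref{sec:random} finds it in every group that is not of subexponential growth.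

\section{Growth and convolution operators}\label{sec:prelim}

\subsection*{Growth rates}
For a finite nonempty symmetric set $S\subseteq G$ we have $|S^{a+b}|\le|S^a||S^b|$. Fekete's lemma (a sequence with $u_{a+b}\le u_a+u_b$ has $\lim u_n/n=\inf u_n/n$), applied to $u_n=\log|S^n|$, shows that $\omega(S)=\lim_n|S^n|^{1/n}\ge1$ exists. Adding $e$ to $S$ does not change $\omega(S)$: since $S^j\subseteq S^{j+2}$, we have $S^n\subseteq(S\cup\{e\})^n\subseteq S^n\cup S^{n-1}$, a set of at most $2|S^n|$ elements. If $S,S'\ni e$ generate the same subgroup, then $S'\subseteq S^c$ for some $c$, so $\omega(S')\le\omega(S)^c$. Hence $G$ is of subexponential growth if and only if $\omega(S)=1$ for every finite symmetric $S\subseteq G$ with $e\in S$.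

\subsection*{Standard facts}
In a unital Banach algebra the spectrum of $x$ is compact and nonempty, $\max\{|\mu|:\mu\in\operatorname{Sp}(x)\}=\lim_n\|x^n\|^{1/n}$, and $\operatorname{Sp}(Q(x))=Q(\operatorname{Sp}(x))$ for every polynomial $Q$. A unital homomorphism $\pi$ satisfies $\operatorname{Sp}(\pi(x))\subseteq\operatorname{Sp}(x)$. A normal operator on a Hilbert space has norm equal to its spectral radius. The Riesz--Thorin theorem is used in this form: if a linear map $T$ on $C_c(G)$ satisfies $\|T\xi\|_{p_j}\le M_j\|\xi\|_{p_j}$ for $j=0,1$, with $1\le p_j\le\infty$, then $\|T\xi\|_p\le M_0^{1-\theta}M_1^{\theta}\|\xi\|_p$ whenever $0<\theta<1$ and $\frac1p=\frac{1-\theta}{p_0}+\frac{\theta}{p_1}$.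

\subsection*{The operators $\lambda_p(h)$}
Each $\lambda_p(\delta_s)$ is an isometry, so $\|\lambda_p(h)\|\le\|h\|_1$, and $\lambda_p$ is a unital homomorphism. Since $\lambda_p(h)\delta_e=h$, we have $\|h\|_p\le\|\lambda_p(h)\|$. In particular $\|\lambda_1(h)\|=\|h\|_1$ and $r(\lambda_1(h))=r_1(h)$, and
\begin{equation}\label{eq:rho}
\rho_p(h):=\limsup_n\|h^n\|_p^{1/n}\le r(\lambda_p(h)).
\end{equation}
All our lower bounds for $r(\lambda_p(h))$ come from \eqref{eq:rho}. For $1\le p\le2$ with conjugate exponent $p'$, the pairing $\langle\xi,\eta\rangle=\sum_x\xi(x)\overline{\eta(x)}$ identifies $\ell^{p'}(G)$ with the dual of $\ell^p(G)$, and $\langle\delta_s\xi,\eta\rangle=\langle\xi,\delta_{s^{-1}}\eta\rangle$ gives $\langle h\xi,\eta\rangle=\langle\xi,h^*\eta\rangle$. Thus $\|\lambda_{p'}(h^*)\|=\|\lambda_p(h)\|$, and $\lambda_2(h^*)=\lambda_2(h)^*$.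

\begin{lemma}\label{lem:compare}
Let $h\in C_c(G)$, $1\le p\le2$ and $\theta=2-\frac2p$.
\begin{enumerate}
\item[(i)] $r(\lambda_p(h))\le r_1(h)^{1-\theta}\|\lambda_2(h)\|^{\theta}$.
\item[(ii)] If $S\ni e$ is finite and symmetric, $\omega=\omega(S)$ and $\operatorname{supp}h\subseteq S^k$, then $r_1(h)\le\omega^{k/2}\|\lambda_2(h)\|$ and $r(\lambda_p(h))\le\omega^{k(1/p-1/2)}\|\lambda_2(h)\|$.
\item[(iii)] If $h=h^*$, then $\|\lambda_2(h)\|\le r(\lambda_p(h))\le r_1(h)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $p=1$ this is an equality, and for $p=2$ it reads $r(\lambda_2(h))\le\|\lambda_2(h)\|$. For $1<p<2$ we have $\frac1p=\frac{1-\theta}1+\frac\theta2$, so Riesz--Thorin gives $\|\lambda_p(h)^n\|\le\|h^n\|_1^{1-\theta}\|\lambda_2(h)\|^{n\theta}$. Take $n$th roots and let $n\to\infty$.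

(ii) The support of $h^n$ lies in $S^{kn}$, so
\[
\|h^n\|_1\le|S^{kn}|^{1/2}\|h^n\|_2\le|S^{kn}|^{1/2}\|\lambda_2(h)\|^n ,
\]
and $|S^{kn}|^{1/(2n)}\to\omega^{k/2}$. This is the first bound. Inserting it in (i) gives the second, because $\frac{1-\theta}2=\frac1p-\frac12$.

(iii) The element $h^n$ is self-adjoint, so $\|\lambda_{p'}(h^n)\|=\|\lambda_p(h^n)\|$. Since $\frac12=\frac12\cdot\frac1p+\frac12\cdot\frac1{p'}$, Riesz--Thorin gives $\|\lambda_2(h^n)\|\le\|\lambda_p(h^n)\|$. As $\lambda_2(h)$ is self-adjoint,
\[
\|\lambda_2(h)\|=\|\lambda_2(h)^n\|^{1/n}\le\|\lambda_p(h^n)\|^{1/n}\le\|h^n\|_1^{1/n},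
\]
and we let $n\to\infty$.
\end{proof}

\section{A criterion for non-real spectrum}\label{sec:criterion}

A gap $r_1(f)>\|\lambda_2(f)\|$ shows that the spectrum of $f$ in $\ell^1(G)$ is larger than in $\ell^2(G)$, but does not say that the extra points are non-real. A gap at an exponent strictly between $1$ and $2$ does. If the spectrum is real, polynomials in $f$ can isolate the extra part: we obtain elements that are tiny on $\ell^2$, of spectral radius about $1$ in $\ell^1$, and still of spectral radius about $1$ on $\ell^p$. Interpolation forbids this.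

\begin{lemma}\label{lem:criterion}
Let $1<p<2$ and $f=f^*\in C_c(G)$. If $r(\lambda_p(f))>\|\lambda_2(f)\|$, then $\operatorname{Sp}_{\ell^1(G)}(f)\not\subseteq\mathbb R$.
\end{lemma}

\begin{proof}
Put $L=\|\lambda_2(f)\|$ and pick $\mu\in\operatorname{Sp}(\lambda_p(f))$ with $|\mu|>L$. Then $\mu\in\operatorname{Sp}_{\ell^1(G)}(f)$, as $\lambda_p$ is a unital homomorphism. Suppose that $\operatorname{Sp}_{\ell^1(G)}(f)\subseteq\mathbb R$. Then $K=\operatorname{Sp}_{\ell^1(G)}(f)\cup[-L,L]$ is a compact subset of $\mathbb R$ containing $\mu$. The function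
\[
\psi(x)=\min\Big(1,\frac{\operatorname{dist}(x,[-L,L])}{|\mu|-L}\Big)
\]
is continuous from $K$ to $[0,1]$, vanishes on $[-L,L]$, and $\psi(\mu)=1$. Given $0<\varepsilon<1$, Weierstrass' theorem provides a polynomial $Q$ with $|Q-\psi|\le\varepsilon$ on $K$. Let $h=Q(f)\in C_c(G)$. By spectral mapping, $r(\lambda_p(h))\ge|Q(\mu)|\ge1-\varepsilon$ and $r_1(h)\le\max_K|Q|\le1+\varepsilon$. The operator $\lambda_2(f)$ is self-adjoint with spectrum in $[-L,L]$, so $\lambda_2(h)=Q(\lambda_2(f))$ is normal of norm at most $\max_{[-L,L]}|Q|\le\varepsilon$. Lemma~\ref{lem:compare}(i) gives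
\[
1-\varepsilon\le(1+\varepsilon)^{1-\theta}\varepsilon^{\theta},\qquad\theta=2-\tfrac2p>0,
\]
which fails as $\varepsilon\to0$.
\end{proof}

The assumption of real spectrum enters through Weierstrass' theorem, which needs $K\subseteq\mathbb R$. The hypothesis $p>1$ gives $\theta>0$; for $p=1$ the last inequality is $1-\varepsilon\le1+\varepsilon$ and carries no contradiction.

\begin{remark}\label{rem:positive}
Nonnegative functions need not satisfy the criterion. Let $G$ be amenable, that is, for every finite $E\subseteq G$ and $\varepsilon>0$ there is a finite nonempty $F\subseteq G$ with $|sF\cap F|\ge(1-\varepsilon)|F|$ for $s\in E$. If $0\le f\in C_c(G)$ and $E=\operatorname{supp}f$, then $\langle f1_F,1_F\rangle=\sum_sf(s)|sF\cap F|\ge(1-\varepsilon)\|f\|_1\|1_F\|_2^2$. Hence $\|\lambda_2(f)\|=\|f\|_1\ge r(\lambda_p(f))$. In an amenable group, the case left by fact (b), the coefficients of $f$ must carry signs or phases.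
\end{remark}

We therefore face two opposite demands. The phases must produce cancellation in the operator $\lambda_2(f)$, and they must not produce cancellation in the coefficients of $f^n$.

\section{An example: signs on binary words}\label{sec:example}

Let $G$ be the group of affine maps of $\mathbb R$ generated by $a(x)=2x$ and $b(x)=2x+1$. Each element has the form $x\mapsto2^jx+c$, and $\deg\colon G\to\mathbb Z$, the exponent $j$, is a homomorphism whose kernel consists of translations. So $G$ is solvable, hence amenable. The $2^n$ words $s_1\cdots s_n$ with $s_i\in\{a,b\}$ are distinct elements of degree $n$, because $s_1\cdots s_n$ sends $0$ to $\sum_i\epsilon_i2^{i-1}$, where $\epsilon_i=1$ if $s_i=b$ and $\epsilon_i=0$ otherwise.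

By Remark~\ref{rem:positive}, $(\delta_a+\delta_b)^2$ has norm $4$ on $\ell^2(G)$. Change one sign:
\[
g_2=\delta_{aa}+\delta_{ab}+\delta_{ba}-\delta_{bb}=\delta_a(\delta_a+\delta_b)+\delta_b(\delta_a-\delta_b).
\]
For $\xi\in\ell^2(G)$ put $u=\delta_a\xi$ and $v=\delta_b\xi$. The parallelogram law gives
\[
\|g_2\xi\|_2\le\|u+v\|_2+\|u-v\|_2\le\sqrt2\,\big(2\|u\|_2^2+2\|v\|_2^2\big)^{1/2}=2\sqrt2\,\|\xi\|_2 .
\]
On the other hand $g_2^n$ is a sum of $4^n$ distinct point masses with signs, so $r_1(g_2)=4>2\sqrt2\ge\|\lambda_2(g_2)\|$. The sign is felt by the operator on $\ell^2$ and not by the norms of the powers.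

To repeat this gain along longer words we write it with matrices, in a form valid in any group $G$. A rectangular matrix $M$ with entries in $C_c(G)$ acts between direct sums of copies of $\ell^2(G)$ by the operator matrix $\lambda_2(M)=(\lambda_2(M_{st}))$. Then $\lambda_2(MN)=\lambda_2(M)\lambda_2(N)$ and $\lambda_2(M^*)=\lambda_2(M)^*$, where $(M^*)_{st}=(M_{ts})^*$. Let $T\subseteq G$ be finite, $m=|T|$, and let $A=(a_{st})_{s,t\in T}$ be a complex matrix, identified with $(a_{st}\delta_e)$. Then $\lambda_2(A)=1\otimes A$ has norm $\|A\|$. Let $R=(\delta_s)_{s\in T}$ be a row and $D=\operatorname{diag}(\delta_s)_{s\in T}$. Since $RR^*=m\delta_e$, the norm of $\lambda_2(R)$ is $\sqrt m$, and $\lambda_2(D)$ is unitary. For $l\ge1$ the row $X_l=R(AD)^{l-1}$ has entries and norm bound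
\begin{equation}\label{eq:row}
(X_l)_t=\sum_{\substack{s_1,\dots,s_l\in T\\ s_l=t}}a_{s_1s_2}\cdots a_{s_{l-1}s_l}\,\delta_{s_1\cdots s_l},\qquad\|\lambda_2(X_l)\|\le\sqrt m\,\|A\|^{l-1}.
\end{equation}
If $|a_{st}|=1$ for all $s,t$, then $\|A\|\ge\sqrt m$, the length of a column, while the matrix of ones has norm $m$. When $\|A\|$ is close to $\sqrt m$, each new letter multiplies the number of words by $m$ and the operator norm by about $\sqrt m$ only.

Return to the affine group, with $T=\{a,b\}$ and $A=\left(\begin{smallmatrix}1&1\\1&-1\end{smallmatrix}\right)$; here $A=A^*$ and $A^2=2I$, so $\|A\|=\sqrt2$. Let $g_l=X_lC$, where $C$ is the column with both entries $\delta_e$ and $\|\lambda_2(C)\|=\sqrt2$. For $l=2$ this is the element above. In general $g_l$ is the sum of all words of length $l$ with signs, so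
\[
\|\lambda_2(g_l)\|\le2^{(l+1)/2},\qquad\|g_l^n\|_p=2^{ln/p},\qquad\frac{r(\lambda_p(g_l))}{\|\lambda_2(g_l)\|}\ge2^{l(1/p-1/2)-1/2}.
\]
The exponent $\frac1p-\frac12$ of Theorem~\ref{thm:sharp} is already visible. To make the element self-adjoint put $f=g_l+g_l^*$, so that $\|\lambda_2(f)\|\le2^{(l+3)/2}$. In the expansion of $f^n$ the term $g_l^n$ is supported in degree $ln$ and every other term in degree at most $l(n-2)$. Hence $\|f^n\|_p\ge2^{ln/p}$. For $l=4$ and $1<p<\frac87$ we get $\rho_p(f)\ge2^{4/p}>2^{7/2}\ge\|\lambda_2(f)\|$, and by \eqref{eq:rho} and Lemma~\ref{lem:criterion} the spectrum of $f$ in $\ell^1(G)$ is not real.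

Two features of this group excluded cancellation in $f^n$: distinct words were distinct elements, and the degree separated $g_l^n$ from the mixed terms. For a general group we know only that $|S^n|$ grows exponentially. An element then has many representations as a word, and their signs may cancel.

\section{Random phases}\label{sec:random}

We replace the signs by independent variables $z_j$ on the circle $\mathbb T$. A coefficient of $f^n$ then becomes a sum of monomials in $z$, each with coefficient $+1$. Such a sum cannot vanish identically, and Lemma~\ref{lem:mahler} will show that its modulus is at least $1$ in the logarithmic mean. Throughout, $\mathbb E$ is the integral against normalized Haar measure on $\mathbb T^d$, and $\log0=-\infty$. We average logarithms because the quantities to be compared are exponential rates at one and the same $z$; a lower bound for $\mathbb E\|f_z^n\|_p$ could be carried by a small set of $z$ that changes with $n$.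

\subsection*{A Hermitian unimodular matrix of small norm}
Let $T$ be a finite totally ordered set, $m=|T|\ge2$ and $d=m(m-1)/2$. For $z=(z_{st})_{s<t}\in\mathbb T^d$ let $A_z=(a_{st})_{s,t\in T}$ be the Hermitian matrix with
\[
a_{ss}=1,\qquad a_{st}=z_{st},\qquad a_{ts}=\overline{z_{st}}=z_{st}^{-1}\qquad(s<t).
\]
Every entry is a Laurent monomial in $z$ with coefficient $1$, and $\sqrt m\le\|A_z\|\le m$. The next lemma says that the lower value is nearly correct on average.

\begin{lemma}\label{lem:matrix}
For each integer $q\ge1$, $\ \mathbb E\log\|A_z\|\le\log(q+2)+\big(\frac12+\frac1{2q}\big)\log m$.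
\end{lemma}

\begin{proof}
Let $B=A_z-I=(b_{st})$. It is Hermitian, so $\|B\|^{2q}\le\operatorname{tr}B^{2q}$, the trace being the sum of the $2q$th powers of the real eigenvalues. Since the diagonal of $B$ vanishes,
\[
\mathbb E\operatorname{tr}B^{2q}=\sum\mathbb E\,b_{i_1i_2}b_{i_2i_3}\cdots b_{i_{2q}i_1},
\]
summed over closed walks $(i_1,\dots,i_{2q})\in T^{2q}$ with cyclically consecutive entries distinct. The product is the monomial in which $z_{st}$ has exponent equal to the number of steps from $s$ to $t$ minus the number of steps from $t$ to $s$. Its expectation is $1$ if all exponents vanish and $0$ otherwise. In the first case each edge $\{s,t\}$ that the walk uses is used at least twice, so the walk has at most $q$ distinct edges. These form a connected graph, which has at most $q+1$ vertices. A sequence of length $2q$ with at most $q+1$ distinct values factors as $\{1,\dots,2q\}\to\{1,\dots,q+1\}\to T$, so there are at most $(q+1)^{2q}m^{q+1}$ such walks. By H\"older's inequality,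
\[
\mathbb E\|B\|\le\big(\mathbb E\|B\|^{2q}\big)^{1/(2q)}\le(q+1)\,m^{1/2+1/(2q)},
\]
and by concavity of the logarithm $\mathbb E\log\|A_z\|\le\log(1+\mathbb E\|B\|)\le\log\big((q+2)m^{1/2+1/(2q)}\big)$.
\end{proof}

\subsection*{No cancellation in the powers}
The quantity $\exp\mathbb E\log|P|$ is the Mahler measure of a Laurent polynomial $P$. We need Jensen's formula in the form $\int_{\mathbb T}\log|w-\alpha|\,dw=\log\max(1,|\alpha|)\ge0$ for $\alpha\in\mathbb C$. Factoring into linear terms, a polynomial in one variable with leading coefficient $c\ne0$ has logarithmic mean at least $\log|c|$. For instance $1+w$ vanishes at $w=-1$, so no pointwise lower bound holds, but its logarithmic mean is $0$.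

\begin{lemma}\label{lem:mahler}
If $P\ne0$ is a Laurent polynomial in $z=(z_1,\dots,z_d)$ with integer coefficients, then $\mathbb E\log|P(z)|\ge0$.
\end{lemma}

\begin{proof}
Multiplying by a monomial does not change $|P|$ on $\mathbb T^d$, so we may assume that $P$ is a polynomial. We use induction on $d$. For $d=0$, $P$ is a nonzero integer. For $d\ge1$ write $P=\sum_{j\le J}Q_j(z')z_d^j$ with $z'=(z_1,\dots,z_{d-1})$ and $Q_J\ne0$. By induction $\int\log|Q_J(z')|\,dz'\ge0$; in particular $Q_J(z')\ne0$ for almost every $z'$, and for these $z'$ Jensen's formula gives $\int_{\mathbb T}\log|P(z',z_d)|\,dz_d\ge\log|Q_J(z')|$. As $\log|P|$ is bounded above on $\mathbb T^d$, Tonelli's theorem allows us to integrate this over $z'$.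
\end{proof}

\begin{proposition}\label{prop:lower}
Let $W\subseteq G$ be finite and nonempty. For $g\in W$ let $P_g\ne0$ be a Laurent polynomial in $z\in\mathbb T^d$ with nonnegative integer coefficients, and put $f_z=\sum_{g\in W}P_g(z)\delta_g$. Then for $1\le p\le2$,
\[
\mathbb E\log\rho_p(f_z)\ge\frac1p\limsup_n\frac1n\log|W^n|,
\]
and $\log\rho_p(f_z)$ is bounded above on $\mathbb T^d$.
\end{proposition}

\begin{proof}
We have $f_z^n=\sum_{g\in W^n}P_{n,g}(z)\delta_g$ with $P_{n,g}=\sum P_{g_1}\cdots P_{g_n}$, summed over $(g_1,\dots,g_n)\in W^n$ with product $g$. The coefficients of $P_{n,g}$ are integers. At $\mathbf 1=(1,\dots,1)$ each $P_{g_i}(\mathbf 1)$ is the sum of its coefficients, hence at least $1$, so $P_{n,g}(\mathbf 1)\ge1$ and $P_{n,g}\ne0$ for every $g$ in the product set $W^n\subseteq G$. Let $N_n$ be the cardinality of this set. The logarithm of an average is at least the average of the logarithms, so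
\[
\log\|f_z^n\|_p=\frac1p\log N_n+\frac1p\log\Big(\frac1{N_n}\sum_g|P_{n,g}(z)|^p\Big)\ge\frac1p\log N_n+\frac1{N_n}\sum_g\log|P_{n,g}(z)|.
\]
With $\varphi_n(z)=\frac1n\log\|f_z^n\|_p$, Lemma~\ref{lem:mahler} gives $\mathbb E\varphi_n\ge\frac1{pn}\log N_n$. Moreover
\[
\varphi_n(z)\le\frac1n\log\|f_z^n\|_1\le\log\|f_z\|_1\le c:=\log\sum_{g\in W}P_g(\mathbf 1).
\]
Fatou's lemma for the nonnegative functions $c-\varphi_n$ yields $\mathbb E\limsup_n\varphi_n\ge\limsup_n\mathbb E\varphi_n$, and $\limsup_n\varphi_n(z)=\log\rho_p(f_z)\le c$.
\end{proof}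

The bound is the one we found in Section~\ref{sec:example}, where every coefficient had modulus exactly $1$. Nonnegativity of the coefficients keeps $P_{n,g}$ from vanishing identically; integrality is what Lemma~\ref{lem:mahler} needs, as a small constant $P$ shows.

\subsection*{The self-adjoint element}
We make the element self-adjoint through the shape $X_lA_zX_l^*$, with $X_l$ as in \eqref{eq:row}. The middle factor $A_z$ joins the last letter of one word to the first letter of an inverse word by one more phase. Since $T$ will be symmetric, the inverse letters cost nothing: they range over $T$ again.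

\begin{proposition}\label{prop:gap}
Let $S\subseteq G$ be finite and symmetric with $e\in S$ and $\omega=\omega(S)>1$. Let $1\le p\le2$, let $k,l,q\ge1$ be integers and $m=|S^k|$. There is $0\ne f=f^*\in C_c(G)$ with $\operatorname{supp}f\subseteq S^{2kl}$ and
\[
\log\frac{r(\lambda_p(f))}{\|\lambda_2(f)\|}\ge\alpha-\beta,
\]
where
\[
\alpha=\frac{2kl}p\log\omega,\qquad\beta=\log m+(2l-1)\Big[\log(q+2)+\Big(\frac12+\frac1{2q}\Big)\log m\Big].
\]
\end{proposition}

\begin{proof}
Let $T=S^k$. Then $T=T^{-1}$, and $m\ge|S|\ge2$ because $\omega>1$. Order $T$, take $A=A_z$ in \eqref{eq:row}, and set $f_z=X_lA_zX_l^*$. Since $A_z^*=A_z$, we have $f_z^*=f_z$. By \eqref{eq:row},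
\[
\log\|\lambda_2(f_z)\|\le U(z):=\log m+(2l-1)\log\|A_z\|,
\]
the function $U$ is continuous on $\mathbb T^d$, and $\mathbb EU\le\beta$ by Lemma~\ref{lem:matrix}. Using $\overline{a_{st}}=a_{ts}$ to compute the entries of $X_l^*$, we get
\[
f_z=\sum a_{s_1s_2}\cdots a_{s_{l-1}s_l}\;a_{s_lt_l}\;a_{t_lt_{l-1}}\cdots a_{t_2t_1}\;\delta_{s_1\cdots s_l\,t_l^{-1}\cdots t_1^{-1}},
\]
summed over $s_1,\dots,s_l,t_1,\dots,t_l\in T$. Each coefficient is a Laurent monomial with coefficient $1$, and the group elements that occur form the set $W=T^l(T^{-1})^l=S^{2kl}$. Collecting terms, $f_z=\sum_{g\in W}P_g(z)\delta_g$, where each $P_g$ is a nonempty sum of such monomials. Since $W^n=S^{2kln}$ and $\frac1n\log|S^{2kln}|\to2kl\log\omega$, Proposition~\ref{prop:lower} gives $\mathbb E\log\rho_p(f_z)\ge\alpha$. Therefore $\mathbb E\,[\log\rho_p(f_z)-U(z)]\ge\alpha-\beta$. A function that is everywhere less than $\alpha-\beta$ has mean less than $\alpha-\beta$, so there is $z$ with $\log\rho_p(f_z)\ge U(z)+\alpha-\beta$. For this $z$ we have $\rho_p(f_z)>0$, hence $f_z\ne0$ and $\|\lambda_2(f_z)\|\ge\|f_z\|_2>0$.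 By \eqref{eq:rho}, $f=f_z$ has the required property.
\end{proof}

\section{Non-real spectrum and the sharp constant}\label{sec:proofs}

In Proposition~\ref{prop:gap} the gain $\alpha$ is measured by $\omega^k$ and the cost $\beta$ by $m=|S^k|$, which may be much larger for small $k$. This is why the alphabet is a large power $S^k$: as $k\to\infty$, $\frac1k\log m\to\log\omega$, and the constant $\log(q+2)$ becomes negligible as well.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:prelim} there is a finite symmetric $S\subseteq G$ with $e\in S$ and $\omega=\omega(S)>1$. Apply Proposition~\ref{prop:gap} with $l=1$, so that $f_z=\sum_{s,t\in T}a_{st}\delta_{st^{-1}}$, and with $q=2$, $p=\frac{16}{15}$. Then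
\[
\alpha-\beta=\tfrac{15}8k\log\omega-\tfrac74\log m-\log4=k\big(\tfrac18\log\omega+o(1)\big)\qquad(k\to\infty).
\]
This is positive for large $k$, so there is $f=f^*\in C_c(G)$ with $r(\lambda_p(f))>\|\lambda_2(f)\|$. By Lemma~\ref{lem:criterion} its spectrum in $\ell^1(G)$ is not contained in $\mathbb R$. Thus $G$ is not quasi-Hermitian, and hence not Hermitian.
\end{proof}

With $l=1$ the leading term of $\alpha-\beta$ is $\big(\frac2p-\frac32-\frac1{2q}\big)k\log\omega$, which can be positive only for $p<\frac43$. The loss is the term $\log m$ in $\beta$: the two outer factors $R$ and $R^*$ together cost $\log m$ on top of the $2l-1$ factors $A_z$. For long words it is spread over $2l$ letters and disappears.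

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The upper bound, and the inequality for $r_1(f)$, are Lemma~\ref{lem:compare}(ii), where self-adjointness is not needed. If $\omega=1$, the element $f=\delta_e\in C_c(G)$, supported in $S$, attains the value $0$. Let $\omega>1$. The element $f$ of Proposition~\ref{prop:gap} is supported in $S^{2kl}$, so the supremum is at least
\[
\frac{\alpha-\beta}{2kl}=\frac{\log\omega}p-\Big[\frac1{2l}+\Big(1-\frac1{2l}\Big)\Big(\frac12+\frac1{2q}\Big)\Big]\frac{\log m}k-\frac{(2l-1)\log(q+2)}{2kl}.
\]
Let $k\to\infty$ with $l,q$ fixed: the last term tends to $0$ and $\frac1k\log m\to\log\omega$. Then let $l\to\infty$ and $q\to\infty$: the bracket tends to $\frac12$. The limit is $\big(\frac1p-\frac12\big)\log\omega$. The case $p=1$ gives the optimality of the exponent $\frac12$.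
\end{proof}

\begin{remark}\label{rem:generate}
The proof does not use that $S$ generates $G$: Lemma~\ref{lem:compare}(ii) and Proposition~\ref{prop:gap} hold for every finite symmetric $S\subseteq G$ with $e\in S$, with all operators acting on $\ell^p(G)$.
\end{remark}

\section{The classification}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We prove $(1)\Rightarrow(4)\Rightarrow(5)\Rightarrow(1)$ and $(1)\Rightarrow(3)\Rightarrow(2)\Rightarrow(1)$.

$(1)\Rightarrow(4)$. Let $f=f^*\in C_c(G)$ and let $S\ni e$ be a finite symmetric set containing $\operatorname{supp}f$. Then $\omega(S)=1$, and parts (iii) and (ii) of Lemma~\ref{lem:compare} give $\|\lambda_2(f)\|\le r(\lambda_p(f))\le r_1(f)\le\|\lambda_2(f)\|$.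

$(4)\Rightarrow(5)$. Take $p=1$.

$(5)\Rightarrow(1)$. Let $1\le p<2$ and suppose that (1) fails. Choose a finite symmetric $S\subseteq G$ with $e\in S$ and $\omega(S)>1$. Then $\big(\frac1p-\frac12\big)\log\omega(S)>0$, so by Theorem~\ref{thm:sharp} and Remark~\ref{rem:generate} some $f=f^*\in C_c(G)$ has $r(\lambda_p(f))>\|\lambda_2(f)\|$. Thus (5) fails for every $p\in[1,2)$.

$(1)\Rightarrow(3)$. The inclusion $\operatorname{Sp}(\lambda_2(f))\subseteq\operatorname{Sp}_{\ell^1(G)}(f)$ holds because $\lambda_2$ is a unital homomorphism. For the converse, replacing $f$ by $f-\mu\delta_e$, we must show that $f\in C_c(G)$ is invertible in $\ell^1(G)$ when $\lambda_2(f)$ is invertible. Condition (4), which holds by the first step, concerns self-adjoint elements, so we pass to $f^*f$. Let $M=\|\lambda_2(f)\|^2$. The operator $\lambda_2(f^*f)=\lambda_2(f)^*\lambda_2(f)$ is positive and invertible, so its spectrum lies in $[c,M]$ for some $c>0$. Then $h=\delta_e-M^{-1}f^*f\in C_c(G)$ is self-adjoint and $\|\lambda_2(h)\|\le1-c/M<1$. By (4) with $p=1$, $r_1(h)<1$, so $f^*f=M(\delta_e-h)$ is invertible in $\ell^1(G)$ and $f$ has a left inverse. The operator $\lambda_2(f^*)=\lambda_2(f)^*$ is invertible too, so the same argument for $f^*$ shows that $ff^*$ is invertible and $f$ has a right inverse. Hence $f$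 is invertible.

$(3)\Rightarrow(2)$. If $f=f^*$, then $\lambda_2(f)$ is self-adjoint and has real spectrum.

$(2)\Rightarrow(1)$. This is Theorem~\ref{thm:main}.

Finally, for $p=2$ and $f=f^*$ the operator $\lambda_2(f)$ is self-adjoint, so $r(\lambda_2(f))=\|\lambda_2(f)\|$ in every group.
\end{proof}

The implications that start from (1) rest on Lemma~\ref{lem:compare}(ii), whose proof needs $\operatorname{supp}h^n\subseteq S^{kn}$. For $h\in\ell^1(G)$ of infinite support this step is not available, which is why the argument decides the quasi-Hermitian property and gives only a necessary condition for the Hermitian one.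

\begin{thebibliography}{1}
\bibitem{SW} Ebrahim Samei and Matthew Wiersma, \emph{Quasi-Hermitian locally compact groups are amenable}, arXiv:1805.07908 (2018).
\end{thebibliography}
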